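# Contractive kernel decompositions on the polydisk: a counterexample from a symmetric cubic

## 1. A symmetric cubic that is nearly unimodular on the torus

Let $\mathbb T$ be the unit circle and $\mathbb D$ the open unit disk. Integrals without a domain are over $\mathbb T^3$ with normalized Haar measure. For $0<\eta\le 1$ and $0<\varepsilon\le 1$ consider the symmetric homogeneous polynomial of degree $3$

$$f=f_{\varepsilon,\eta}=\bigl(1-(6+\eta)\varepsilon^2\bigr)z_1z_2z_3+i\varepsilon\sum_{i\ne j}z_i^2z_j-4\varepsilon^2\,(z_1^3+z_2^3+z_3^3).$$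

For small $\varepsilon$ it is a small perturbation of the monomial $z_1z_2z_3$, and the lecture turns on how its modulus on $\mathbb T^3$ deviates from $1$. On $\mathbb T^3$ put

$$e=z_1\bar z_2+z_2\bar z_3+z_3\bar z_1,\qquad P=e+\bar e=\sum_{i\ne j}z_i\bar z_j,\qquad v=z_1^2\bar z_2\bar z_3+z_2^2\bar z_1\bar z_3+z_3^2\bar z_1\bar z_2,$$

$$V=(z_1-z_2)(z_2-z_3)(z_3-z_1).$$

If $k$ is the third index, then $z_1z_2z_3\cdot z_i\bar z_j=z_i^2z_k$ on $\mathbb T^3$, so $z_1z_2z_3P=\sum_{i\neq j}z_i^2z_j$. Likewise $z_1z_2z_3v=z_1^3+z_2^3+z_3^3$. Hence, on $\mathbb T^3$,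

$$f=z_1z_2z_3\,u,\qquad u=1+i\varepsilon P+\varepsilon^2 w,\qquad w=-(6+\eta)-4v .$$

**Modulus identity.** On $\mathbb T^3$,

$$|f|^2=1-\varepsilon^2\bigl(|V|^2+2\eta\bigr)+\varepsilon^3\rho_\varepsilon,\qquad \rho_\varepsilon=2P\operatorname{Im}w+\varepsilon|w|^2,\qquad |\rho_\varepsilon|\le 589. \tag{1}$$

*Proof.* Write $\alpha=z_1\bar z_2$, $\beta=z_2\bar z_3$, $\gamma=z_3\bar z_1$, so $e=\alpha+\beta+\gamma$. The mixed products are $\alpha\bar\beta=z_1z_3\bar z_2^2$, $\beta\bar\gamma=z_1z_2\bar z_3^2$, $\gamma\bar\alpha=z_2z_3\bar z_1^2$, and their sum is $\bar v$. The conjugate products sum to $v$. Thus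
$$|e|^2=3+v+\bar v .$$
Next, expanding,
$$V=z_1z_2^2+z_2z_3^2+z_1^2z_3-z_1^2z_2-z_2^2z_3-z_1z_3^2 .$$
Multiplying by $\bar z_1\bar z_2\bar z_3$ gives
$$\bar z_1\bar z_2\bar z_3V=(z_2\bar z_3+z_3\bar z_1+z_1\bar z_2)-(z_1\bar z_3+z_2\bar z_1+z_3\bar z_2)=e-\bar e .$$
Therefore $|V|^2=|e-\bar e|^2=4(\operatorname{Im}e)^2=4|e|^2-4(\operatorname{Re}e)^2=4|e|^2-P^2$. Moreover
$$2\operatorname{Re}w=-12-2\eta-4(v+\bar v)=-12-2\eta-4(|e|^2-3)=-2\eta-4|e|^2 .$$
Adding, $P^2+2\operatorname{Re}w=-|V|^2-2\eta$. Finally, since $P$ is real,
$$|u|^2=1+2\operatorname{Re}(i\varepsilon P+\varepsilon^2w)+|i\varepsilon P+\varepsilon^2w|^2=1+\varepsilon^2(P^2+2\operatorname{Re}w)+2\varepsilon^3P\operatorname{Im}w+\varepsilon^4|w|^2,$$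
which is (1). For the bound, $|P|\le6$ and $|w|\le 7+12=19$, so $|\rho_\varepsilon|\le 2\cdot6\cdot19+19^2=589$. $\square$

By (1), $|f|^2\le1-2\eta\varepsilon^2+589\,\varepsilon^3$ on $\mathbb T^3$. So if $\varepsilon<2\eta/589$, then $\sup_{\mathbb T^3}|f|<1$, and by the maximum principle $\sup_{\mathbb D^3}|f|<1$.

What is this polynomial for? A bounded holomorphic function on the polydisk has a natural positive kernel attached to it, and one may ask whether that kernel splits into pieces with certain invariance properties. The limiting monomial $z_1z_2z_3$ splits perfectly. We shall see that for suitable $\eta,\varepsilon$ the polynomial $f_{\varepsilon,\eta}$ does not split at all.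

## 2. Contractive kernels and decompositions of $K_f$

A **Schur function** on $\mathbb D^d$ is a holomorphic $f:\mathbb D^d\to\mathbb C$ with $|f|\le1$.

**Definition (positive kernels).** A function $K:\mathbb D^d\times\mathbb D^d\to\mathbb C$ is a positive semi-definite kernel, written $K\ge0$, if all its finite matrices are positive semi-definite, that is, $\sum_{i,k}\bar c_ic_kK(\zeta_i,\zeta_k)\ge0$ for all finite choices of $\zeta_i\in\mathbb D^d$, $c_i\in\mathbb C$. We write $A\ge B$ if $A-B\ge0$.

For any function $h$, the kernel $h(z)\overline{h(\zeta)}$ is positive, because its quadratic form is $|\sum\bar c_ih(\zeta_i)|^2$. Sums, pointwise limits, and restrictions of positive kernels to subsets are positive, and products are positive by the Schur product theorem.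

**Definition (contractivity).** A kernel $K\ge0$ is $j$-contractive if $(1-z_j\bar\zeta_j)K(z,\zeta)\ge0$. For $S\subset\{1,\dots,d\}$ it is $S$-contractive if it is $j$-contractive for every $j\in S$.

For example, on $\mathbb D^2$ the kernel $K=(1-z_1\bar\zeta_1)^{-1}$ is $1$-contractive, since $(1-z_1\bar\zeta_1)K=1$. It is not $2$-contractive: with $z_1=\zeta_1=0$ we would get $1-z_2\bar\zeta_2\ge0$, but at the points $z_2=0,\tfrac12$ this has the matrix
$$\begin{pmatrix}1&1\\1&3/4\end{pmatrix}, \tag{2}$$
whose determinant is $-\tfrac14$.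

Put $s(z,\zeta)=\prod_{j=1}^d(1-z_j\bar\zeta_j)^{-1}$ and
$$K_f(z,\zeta)=\bigl(1-f(z)\overline{f(\zeta)}\bigr)s(z,\zeta).$$
We consider decompositions
$$K_f=\sum_{j=1}^d\Delta_j,\qquad \Delta_j\ge0. \tag{3}$$
A Schur function lies in the Schur–Agler class exactly when it admits a decomposition (3) with
$$\prod_{k\ne j}(1-z_k\bar\zeta_k)\,\Delta_j(z,\zeta)\ge0\quad\text{for each }j, \tag{4}$$
and it is known that for $d\ge3$ not every Schur function lies in this class. The following question is from Greg Knese, "Kernel decompositions for Schur functions on the polydisk", arXiv:0909.1828 (2009).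

*Does every Schur function on $\mathbb D^d$, $d\ge3$, have a decomposition (3) in which each $\Delta_j$ is $(\{1,\dots,d\}\setminus\{j\})$-contractive?*

Condition (4) implies this contractivity: multiply (4) by the positive kernels $(1-z_k\bar\zeta_k)^{-1}$ for all $k\ne j$ but one. The converse fails. On $\mathbb D^3$ write $b=z_2\bar\zeta_2$, $c=z_3\bar\zeta_3$ and take
$$\Delta=\frac1{(1-b)(1-c)}-1 .$$
It is positive, since its power series in $b,c$ has nonnegative coefficients. It is $2$-contractive because $(1-b)\Delta=\frac1{1-c}-1+b=\frac{c}{1-c}+b\ge0$, and by symmetry it is $3$-contractive. But $(1-b)(1-c)\Delta=b+c-bc$ is not positive. To see this, use the four points $(0,\tfrac{\epsilon_2}2,\tfrac{\epsilon_3}2)$ with signs $\epsilon_2,\epsilon_3=\pm1$ and the coefficients $\epsilon_2\epsilon_3$. The terms $b$ and $c$ sum to $0$, and $-bc$ contributes $-\tfrac1{16}\cdot16=-1$. So the question asks for strictly less than (4), one variable at a time.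

The results are these.

**Theorem A.** For every $\delta>0$ there is a symmetric homogeneous polynomial $f$ of degree $3$ in $z_1,z_2,z_3$, with $\sup_{\mathbb D^3}|f|<1$, such that every positive semi-definite kernel $\Delta$ on $\mathbb D^3$ with $\Delta\le K_f$ which is contractive in at least two of the indices $1,2,3$ satisfies $\Delta(0,0)\le\delta$. (Here $K_f(0,0)=1$.)

**Theorem 1.** Let $d\ge3$. Take $f$ from Theorem A with $\delta<1/d$, regarded as a function on $\mathbb D^d$. Then $f$ has no decomposition (3) with each $\Delta_j\ge0$ being $(\{1,\dots,d\}\setminus\{j\})$-contractive.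

So the answer to the question is no for every $d\ge3$. No regularity of the $\Delta_j$ is assumed.

*Proof of Theorem 1 from Theorem A.* Suppose there is such a decomposition. Restrict all kernels to $z_k=\zeta_k=0$ for $k>3$. Positivity and $i$-contractivity for $i\le3$ survive, because the factor $1-z_i\bar\zeta_i$ is unaffected, and $K_f$ becomes the three-variable $K_f$. Each restricted $\Delta_j$ is $\le K_f$, because the other summands are positive. It is contractive in at least two of $1,2,3$, because $\{1,\dots,d\}\setminus\{j\}$ misses at most one of them. So $\Delta_j(0,0)\le\delta$, and $1=K_f(0,0)=\sum_j\Delta_j(0,0)\le d\delta<1$, a contradiction. $\square$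

**Corollary (no decomposition even up to a constant).** Fix $d\ge3$. There is no $c>0$ such that every Schur $f$ on $\mathbb D^d$ admits $(\{1,\dots,d\}\setminus\{j\})$-contractive kernels $0\le\Delta_j\le K_f$ with $cK_f\le\sum_j\Delta_j$.

*Proof.* For $f$ from Theorem A, restrict as before and evaluate at $(0,0)$: $c=cK_f(0,0)\le\sum_j\Delta_j(0,0)\le d\delta$. Since $\delta$ is arbitrary, $c\le 0$. $\square$

## 3. Monomials, and dimensions one and two

For $d=1$ the only index set is $\{1\}\setminus\{1\}=\varnothing$, and $\Delta_1=K_f$ works, since $K_f\ge0$ for every Schur function (recalled in Section 4). For $d=2$ the product in (4) has a single factor, so (4) is exactly the required contractivity, and Agler's decomposition theorem gives the answer yes. Section 8 will give a proof of this case too.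

Let us see monomials by hand, with $a=z_1\bar\zeta_1$, $b=z_2\bar\zeta_2$, $c=z_3\bar\zeta_3$. For $f=z_1z_2$ on $\mathbb D^2$, telescoping $1-ab=(1-a)+a(1-b)$ gives
$$K_f=\frac1{1-b}+\frac a{1-a},$$
a $2$-contractive kernel plus a $1$-contractive one. For $f=z_1z_2z_3$ on $\mathbb D^3$, telescoping $1-abc=(1-a)+a(1-b)+ab(1-c)$ gives
$$K_f=\frac1{(1-b)(1-c)}+\frac a{(1-a)(1-c)}+\frac{ab}{(1-a)(1-b)} .$$
These are $\Delta_1,\Delta_2,\Delta_3$ with the required contractivity. Note that $\Delta_1$ is $\{2,3\}$-contractive, $\Delta_1\le K_f$, and $\Delta_1(0,0)=1$. The monomial thus has as large a $\Delta(0,0)$ as is possible. Theorem A says that polynomials of the form $f_{\varepsilon,\eta}$ near it allow almost nothing.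

## 4. A lower bound on $K_f$ that the contractive kernel forces

**Hardy space facts.** $H^2$ is the space of functions in $L^2(\mathbb T^d)$ with Fourier support in $\mathbb N^d$, where $\mathbb N=\{0,1,2,\dots\}$. Its elements are also holomorphic functions on $\mathbb D^d$, with the Fourier coefficients as Taylor coefficients. Its reproducing kernel is $s$: with $s_\zeta=s(\cdot,\zeta)$ we have $\langle g,s_\zeta\rangle=g(\zeta)$, and $\langle s_\zeta,s_z\rangle=s(z,\zeta)$. Finite combinations of the $s_\zeta$ are dense in $H^2$, since a $g$ orthogonal to all of them vanishes identically. For a Schur function $f$, multiplication $T_f$ by $f$ is a contraction on $H^2$, and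
$$T_f^*s_\zeta=\overline{f(\zeta)}\,s_\zeta ,$$
because $\langle g,T_f^*s_\zeta\rangle=\langle fg,s_\zeta\rangle=f(\zeta)g(\zeta)$. Consequently, for $\psi=\sum_ic_is_{\zeta_i}$,
$$\|\psi\|^2-\|T_f^*\psi\|^2=\sum_{i,k}\bar c_ic_kK_f(\zeta_i,\zeta_k). \tag{5}$$
In particular $K_f\ge0$. Finally, $T_f^*\psi=P_{H^2}(\bar f\psi)$, where $P_{H^2}$ is the orthogonal projection of $L^2$ onto $H^2$.

**Aronszajn's criterion.** If $s\ge a^{-1}h(z)\overline{h(\zeta)}$ with $a>0$, then $h\in H^2$. Indeed the hypothesis says $|\sum_ic_i\overline{h(\zeta_i)}|^2\le a\,\|\sum_ic_is_{\zeta_i}\|^2$. So $\sum c_is_{\zeta_i}\mapsto\sum c_i\overline{h(\zeta_i)}$ is a well defined bounded functional on a dense subspace, equal to $\langle\cdot,h'\rangle$ for some $h'\in H^2$. Testing on $s_\zeta$ gives $\overline{h'(\zeta)}=\overline{h(\zeta)}$, so $h=h'$.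

For a Laurent polynomial $\varphi$ on $\mathbb T^3$ let $\hat\varphi(\alpha)$ be its coefficients, and call $\alpha$ an exponent of $\varphi$ if $\hat\varphi(\alpha)\ne0$. Let $P_-$ be the orthogonal projection of $L^2(\mathbb T^3)$ onto the functions with Fourier support in $\{\alpha_1<0\}$.

**Lemma 1.** Let $f$ be a polynomial with $|f|\le1$ on $\mathbb D^3$, and let $0\le\Delta\le K_f$ be $\{2,3\}$-contractive. Let $\varphi$ be a Laurent polynomial all of whose exponents satisfy $\alpha_1\ge0$ and $\alpha_1+\alpha_2+\alpha_3=0$. Then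
$$\Delta(0,0)\,|\hat\varphi(0)|^2\le Q_f(\varphi):=\int(1-|f|^2)|\varphi|^2+\int|P_-(\bar f\varphi)|^2 .$$

*Proof.* Let $a=\Delta(0,0)$. We may assume $a>0$, since $Q_f\ge0$. Put $g=\Delta(\cdot,0)$, so $g(0)=a$.

**Step 1: extract a rank-one kernel.** This step replaces $\Delta$ by a single function. We claim $\Delta\ge a^{-1}g(z)\overline{g(\zeta)}$. Given $\zeta_i,c_i$, adjoin the point $0$ with coefficient $t$. Positivity of $\Delta$ says
$$\sum_{i,k}\bar c_ic_k\Delta(\zeta_i,\zeta_k)+2\operatorname{Re}\Bigl(t\sum_i\bar c_ig(\zeta_i)\Bigr)+a|t|^2\ge0 .$$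
The choice $t=-a^{-1}\overline{\sum_i\bar c_ig(\zeta_i)}$ gives $\sum\bar c_ic_k\Delta(\zeta_i,\zeta_k)\ge a^{-1}|\sum\bar c_ig(\zeta_i)|^2$.

**Step 2: use the two contractivities to shift.** The aim is to multiply $g$ by a high power of $z_2z_3$ at no cost. Contractivity says $\Delta\ge z_j\bar\zeta_j\Delta$ for $j=2,3$. Multiplying by the positive kernels $z_j^n\bar\zeta_j^n$ preserves such inequalities, so they can be iterated. With $e_N=(z_2z_3)^N$ and $h=e_Ng$,
$$K_f\ \ge\ \Delta\ \ge\ e_N(z)\overline{e_N(\zeta)}\,\Delta\ \ge\ a^{-1}h(z)\overline{h(\zeta)} .$$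
Since $s-K_f=f(z)\overline{f(\zeta)}s\ge0$, also $s\ge a^{-1}h\bar h$, so $h\in H^2$. The case $N=0$ gives $g\in H^2$.

**Step 3: pass to an operator inequality.** This makes the bound testable on functions. By (5) and Step 2, for $\psi=\sum c_is_{\zeta_i}$,
$$\|\psi\|^2-\|T_f^*\psi\|^2\ge a^{-1}\Bigl|\sum_i\bar c_ih(\zeta_i)\Bigr|^2=a^{-1}|\langle\psi,h\rangle|^2 .$$
Both sides are continuous in $\psi$, so this holds for all $\psi\in H^2$.

**Step 4: test on $\psi=e_N\varphi$.** Here we compute both sides and see that $N$ drops out. Take $N$ so large that $e_N\varphi\in H^2$, which is possible since $\alpha_1\ge0$ on the exponents of $\varphi$, and that $e_N\bar f\varphi$ has only nonnegative exponents in $z_2,z_3$. Then the projection onto $H^2$ removes from $e_N\bar f\varphi$ exactly the terms with $\alpha_1<0$, and $e_N$ does not involve $z_1$. So $T_f^*\psi=e_N(I-P_-)(\bar f\varphi)$ and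
$$\|\psi\|^2-\|T_f^*\psi\|^2=\int|\varphi|^2-\int|\bar f\varphi|^2+\int|P_-(\bar f\varphi)|^2=Q_f(\varphi).$$
On the other side, $|e_N|=1$ on $\mathbb T^3$, so $\langle\psi,h\rangle=\int\varphi\bar g=\sum_\alpha\hat\varphi(\alpha)\overline{\hat g(\alpha)}$. Here $\hat g$ is supported in $\mathbb N^3$ and the exponents of $\varphi$ have coordinate sum $0$, so only $\alpha=0$ contributes. With $\hat g(0)=g(0)=a$ we get $\langle\psi,h\rangle=a\,\hat\varphi(0)$. Step 3 reads $a|\hat\varphi(0)|^2\le Q_f(\varphi)$. $\square$

The gain is that $\varphi$ may have arbitrarily negative exponents in $z_2$ and $z_3$. Only $z_1$ remains constrained.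

## 5. Why the cubic cannot be unimodular to second order

To prove Theorem A we want $\hat\varphi(0)=1$ and $Q_f(\varphi)$ small. Start with $f=z_1z_2z_3$. Then $1-|f|^2=0$ on $\mathbb T^3$, and $P_-(\bar z_1\bar z_2\bar z_3\varphi)=\bar z_1\bar z_2\bar z_3\varphi_0$, where $\varphi_0$ is the part of $\varphi$ with $\alpha_1=0$. So
$$Q_f(\varphi)=\int|\varphi_0|^2\ge|\hat\varphi(0)|^2 ,$$
and Lemma 1 yields only $\Delta(0,0)\le1$. It cannot yield more, in view of the kernel $\Delta_1$ of Section 3.

The obstacle is the term $P_-(\bar f\varphi)$, so perturb $f$ to cancel it. Take $f=z_1z_2z_3(1+i\varepsilon P+\varepsilon^2w)$ and $\varphi=c+\varepsilon^{-1}z_1x$, where $c$ and $x$ do not involve $z_1$. At the monomial, the large term $\varepsilon^{-1}z_1x$ is invisible to $P_-$, because $\bar z_1z_1x$ has no negative power of $z_1$. At the next order, the part $\bar z_1(z_2+z_3)$ of $P$ acts on it and produces a term of the same size as $c$, which can be used to cancel $c$. The price is the other half of $Q_f$: the large term makes $\int(1-|f|^2)|\varphi|^2$ of size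 about $\varepsilon^{-2}\int(1-|f|^2)|x|^2$. Since $P$ is real, $1-|f|^2$ has no first-order term, and
$$1-|f|^2=-\varepsilon^2(P^2+2\operatorname{Re}w)+O(\varepsilon^3).$$

The first thing to try is to choose $w$ with $P^2+2\operatorname{Re}w=0$, which would make the price disappear as $\varepsilon\to0$. This is impossible. The coefficient of $z_1^2\bar z_2^2$ in $P^2$ is $1$, since the only way to get it is $(z_1\bar z_2)(z_1\bar z_2)$. For it to be cancelled, $w$ must have the exponent $(2,-2,0)$ or $(-2,2,0)$. But $z_1z_2z_3w$ must be a polynomial, which forces all exponents of $w$ to have coordinates $\ge-1$.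

So we cannot make $-(P^2+2\operatorname{Re}w)$ vanish. It must also be nonnegative if $|f|\le1$ is to hold for small $\varepsilon$. What is possible is to make it a square with many zeros. The bad terms of $P^2$ occur in $4|e|^2-P^2=|V|^2$ with the opposite sign, and the difference $4|e|^2=12+4(v+\bar v)$ between $|V|^2$ and $-P^2$ has only exponents that $w$ or $\bar w$ may have. This gives $w=-6-4v$. The extra $-\eta$ in $w$ buys a margin $2\eta\varepsilon^2$ that absorbs the $\varepsilon^3$ error in (1) on the zero set of $V$. The remaining price, $\int(|V|^2+2\eta)|x|^2$, can be made small because $x$ can be concentrated near the zeros of $V$. The next two sections carry this out.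

## 6. The limit of the test inequality

**Lemma 2.** Let $x$ be a Laurent polynomial in $z_2,z_3$ whose exponents satisfy $\alpha_2+\alpha_3=-1$ (and $\alpha_1=0$). Put
$$c=i(z_2+z_3)x,\qquad\varphi_\varepsilon=c+\varepsilon^{-1}z_1x .$$
Then $\varphi_\varepsilon$ satisfies the conditions on $\varphi$ in Lemma 1, $\hat\varphi_\varepsilon(0)=\hat c(0)$, and for fixed $\eta$
$$\lim_{\varepsilon\to0}Q_{f_{\varepsilon,\eta}}(\varphi_\varepsilon)=\int(|V|^2+2\eta)|x|^2 .$$

*Proof.* The exponents of $c$ have $\alpha_1=0$ and sum $0$; those of $z_1x$ have $\alpha_1=1$ and sum $0$. This gives the first two assertions.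

**Step 1: the term with $1-|f|^2$.** This step computes the price of the large term. By (1),
$$\int(1-|f|^2)|\varphi_\varepsilon|^2=\int\bigl(|V|^2+2\eta-\varepsilon\rho_\varepsilon\bigr)\,|\varepsilon c+z_1x|^2\ \longrightarrow\ \int(|V|^2+2\eta)|x|^2 ,$$
since $\rho_\varepsilon$ is bounded and $|z_1x|=|x|$.

**Step 2: the term with $P_-$.** This step checks the cancellation. Since $P$ is real,
$$\bar f\varphi_\varepsilon=\bar z_1\bar z_2\bar z_3(1-i\varepsilon P+\varepsilon^2\bar w)(c+\varepsilon^{-1}z_1x)=\varepsilon^{-1}\bar z_2\bar z_3x+\bar z_2\bar z_3(\bar z_1c-iPx)+r_\varepsilon,$$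
$$r_\varepsilon=\bar z_1\bar z_2\bar z_3\bigl(-i\varepsilon Pc+\varepsilon\bar wz_1x+\varepsilon^2\bar wc\bigr)=O(\varepsilon)\ \text{ in }L^2 .$$
The first term does not involve $z_1$, so $P_-$ annihilates it. In the second, neither $c$ nor $x$ involves $z_1$, and the part of $P$ with negative $z_1$-exponent is $\bar z_1(z_2+z_3)$. Hence $P_-$ of the second term is
$$\bar z_1\bar z_2\bar z_3\bigl(c-i(z_2+z_3)x\bigr)=0 .$$
So $P_-(\bar f\varphi_\varepsilon)=P_-r_\varepsilon$ and $\int|P_-(\bar f\varphi_\varepsilon)|^2=O(\varepsilon^2)$. $\square$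

## 7. A long ramp near $z_2=z_3$, and the proof of Theorem A

We need $x$ with $\hat c(0)=1$ and $\int|V|^2|x|^2$ small. Put $\sigma=z_3\bar z_2$ and try $x=-i\bar z_2k(\sigma)$ with $k$ a Laurent polynomial in one variable. The exponents of $x$ are as Lemma 2 requires, and
$$c=i(z_2+z_3)(-i)\bar z_2k(\sigma)=(1+\sigma)k(\sigma),\qquad\hat c(0)=k_0+k_{-1},$$
where $k_n$ is the coefficient of $\sigma^n$ in $k$. The zero of $V$ to be exploited is $z_2=z_3$: on $\mathbb T^3$ we have $|z_2-z_3|=|1-\sigma|$, and the other two factors of $V$ are at most $2$ in modulus. Hence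
$$\int|V|^2|x|^2\le16\int|(1-\sigma)k(\sigma)|^2=16\sum_n|k_n-k_{n-1}|^2 , \tag{6}$$
because the functions $\sigma^n$, $n\in\mathbb Z$, are orthonormal. The requirement is now elementary: find a finitely supported sequence with $k_0+k_{-1}=1$ and small differences in $\ell^2$. The smallest choice, $k_0=k_{-1}=\tfrac12$ and all other $k_n=0$, has $\sum|k_n-k_{n-1}|^2=\tfrac14+0+\tfrac14=\tfrac12$, which is not small. A long ramp does better. For $M\ge1$ let
$$k(\sigma)=\sum_{i=0}^{M-1}\tfrac12\Bigl(1-\tfrac iM\Bigr)\bigl(\sigma^i+\sigma^{-1-i}\bigr).$$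
The coefficients rise from $k_{-M}=\frac1{2M}$ in steps of $\frac1{2M}$ to $k_{-1}=\frac12$, then $k_0=\frac12$, and they descend in the same steps to $k_{M-1}=\frac1{2M}$ and $k_M=0$. So $k_0+k_{-1}=1$; exactly $M$ differences equal $\frac1{2M}$, exactly $M$ equal $-\frac1{2M}$, and the others vanish. Therefore
$$\sum_n|k_n-k_{n-1}|^2=2M\cdot\frac1{4M^2}=\frac1{2M},\qquad\int|V|^2|x|^2\le\frac8M . \tag{7}$$
Moreover $\int|x|^2=\sum|k_n|^2\le2M\cdot\frac14=\frac M2$. The ramp uses large negative powers of both $z_2$ and $z_3$, which is what the shift by $(z_2z_3)^N$ in Lemma 1, and so both contractivities, made available.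

*Proof of Theorem A.* Let $\delta>0$ be given.

**Step 1: choose the parameters.** This step makes $Q_f$ smaller than $\delta$. The order matters, since each choice depends on the previous ones.

1. Choose $M$ with $\frac8M<\frac\delta2$. Then $k$ and $x$ are fixed, $\hat c(0)=1$, and $\int|V|^2|x|^2<\frac\delta2$ by (7).
2. Choose $\eta\in(0,1]$ with $\eta M<\frac\delta4$. Then $2\eta\int|x|^2<\frac\delta4$.
3. The limit in Lemma 2 is now less than $\frac{3\delta}4$. Choose $\varepsilon\in(0,1]$ with $\varepsilon<2\eta/589$ and $Q_{f_{\varepsilon,\eta}}(\varphi_\varepsilon)<\delta$.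

Put $f=f_{\varepsilon,\eta}$. It is symmetric and homogeneous of degree $3$, and by Section 1 $\sup_{\mathbb D^3}|f|<1$. Also $f(0)=0$, so $K_f(0,0)=1$.

**Step 2: the pair $\{2,3\}$.** This step reads off the bound. If $0\le\Delta\le K_f$ is $\{2,3\}$-contractive, Lemma 1 with $\varphi=\varphi_\varepsilon$ and $\hat\varphi_\varepsilon(0)=\hat c(0)=1$ gives $\Delta(0,0)\le Q_f(\varphi_\varepsilon)<\delta$.

**Step 3: the other pairs.** This step uses symmetry to treat all pairs with the same $f$. If $0\le\Delta\le K_f$ is $\{1,3\}$- or $\{1,2\}$-contractive, let a permutation of the coordinates that carries this pair to $\{2,3\}$ act on both arguments of $\Delta$. The new kernel is positive and $\{2,3\}$-contractive, it is $\le K_f$ because $f$ and $s$ are symmetric, and it has the same value at $(0,0)$. By Step 2, $\Delta(0,0)\le\delta$. $\square$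

With Section 2, this completes the proofs of Theorem 1 and the Corollary.

## 8. Which families of contractivity sets always suffice

The question concerns the family of complements of singletons. Now allow any family $\mathcal S$ of subsets of $\{1,\dots,d\}$.

**Definition (universal family).** $\mathcal S$ is universal if every Schur $f$ on $\mathbb D^d$ admits $K_f=\sum_{S\in\mathcal S}\Delta_S$ with each $\Delta_S\ge0$ being $S$-contractive.

For instance, with $d=3$, the theorem below shows that $\{\{1\},\{2,3\}\}$ is universal and $\{\{1,2\},\{1,3\},\{2,3\}\}$ is not.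

**Theorem B.**
(a) If $\varnothing\in\mathcal S$, or $\mathcal S$ contains two disjoint sets, then $\mathcal S$ is universal.
(b) If all members of $\mathcal S$ share a common element, or if there are three indices $i,j,k$ such that every $S\in\mathcal S$ contains at least two of them, then $\mathcal S$ is not universal.
(c) For $d\le3$, a nonempty family $\mathcal S$ is universal if and only if $\varnothing\in\mathcal S$ or $\mathcal S$ contains two disjoint sets.

For the complements of singletons, $d=2$ gives $\{\{2\},\{1\}\}$, two disjoint sets, so the answer is yes; for $d\ge3$ every member contains at least two of $1,2,3$, so the answer is no.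

### Two ways to fail

*Proof of (b).* The empty family is not universal, since $K_0=s\ne0$; so let $\mathcal S\neq\varnothing$.

**Step 1: a common element.** Here a coordinate function is the counterexample. Suppose $i\in S$ for every $S\in\mathcal S$ and take $f=z_i$. A decomposition would make $K_f=\prod_{k\ne i}(1-z_k\bar\zeta_k)^{-1}$ a sum of $i$-contractive kernels, hence $i$-contractive. Setting the other variables to $0$ gives $1-z_i\bar\zeta_i\ge0$, which is false by the matrix (2).

**Step 2: two out of three.** Here Theorem A provides the counterexample. Suppose every $S$ contains at least two of $i,j,k$. Take $f(z_i,z_j,z_k)$ with $f$ from Theorem A and $\delta<1/|\mathcal S|$. If $K_f=\sum_S\Delta_S$, restrict the other variables to $0$. Each restricted $\Delta_S$ is positive, is $\le K_f$, and is contractive in at least two of $i,j,k$, so $1=K_f(0,0)=\sum_S\Delta_S(0,0)\le|\mathcal S|\delta<1$, a contradiction. $\square$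

### Disjoint sets: splitting $H^2\ominus fH^2$

For (a), if $\varnothing\in\mathcal S$, take $\Delta_\varnothing=K_f$ and all other kernels zero. Now let $A,A'\in\mathcal S$ be disjoint. Since $A'\subset A^c$, every $A^c$-contractive kernel is $A'$-contractive. So it suffices to write $K_f$ as the sum of an $A$-contractive and an $A^c$-contractive kernel. Kernels of closed subspaces invariant under multiplications are the source of contractivity.

**Lemma 3.** Let $\mathcal N\subset H^2$ be a closed subspace with $T_j\mathcal N\subset\mathcal N$, where $T_j$ is multiplication by $z_j$. Then its reproducing kernel $k_{\mathcal N}(z,\zeta)=\langle P_{\mathcal N}s_\zeta,s_z\rangle$ is $j$-contractive.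

*Proof.* $T_j$ is an isometry, so $T_jP_{\mathcal N}T_j^*$ is the projection onto $T_j\mathcal N\subset\mathcal N$. Hence $P_{\mathcal N}-T_jP_{\mathcal N}T_j^*\ge0$. Since $T_j^*s_\zeta=\bar\zeta_js_\zeta$, we have $\langle T_jP_{\mathcal N}T_j^*s_\zeta,s_z\rangle=z_j\bar\zeta_jk_{\mathcal N}(z,\zeta)$. Therefore $(1-z_j\bar\zeta_j)k_{\mathcal N}\ge0$. $\square$

A Schur function is inner if its boundary values satisfy $|f|=1$ almost everywhere on $\mathbb T^d$.

**Step 1: inner $f$.** This step produces the two invariant pieces. Since $|f|=1$ a.e. on $\mathbb T^d$, $T_f$ is an isometry, and $T_fT_f^*$ is the projection onto the closed space $fH^2$. Let $\mathcal H=H^2\ominus fH^2$; its kernel is $s-f\bar fs=K_f$. Put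
$$\mathcal M=\{g\in\mathcal H:\ z^\beta g\in\mathcal H\ \text{ for all }\beta\in\mathbb N^A\},$$
where $\mathbb N^A$ consists of the multi-indices supported on $A$. This is a closed subspace, and $z_j\mathcal M\subset\mathcal M$ for $j\in A$. By Lemma 3, $k_{\mathcal M}$ is $A$-contractive.

It remains to see that $\mathcal H\ominus\mathcal M$ is invariant under $z_k$ for $k\notin A$. Let $L_A\subset L^2(\mathbb T^d)$ be the functions with Fourier support in $\{\alpha_k\ge0\ \text{for all }k\notin A\}$, let $R=L_A\ominus H^2$, and let $P_+$ be the projection of $L^2$ onto $H^2$. For $g\in\mathcal H$ the following are equivalent.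

- $g\in\mathcal M$.
- $g\perp\bar z^\beta fH^2$ for all $\beta\in\mathbb N^A$. (This says $z^\beta g\perp fH^2$, and $z^\beta g\in H^2$ is automatic.)
- $g\perp fL_A$. (The union $\bigcup_\beta\bar z^\beta H^2$ contains every monomial of $L_A$, so it is dense in $L_A$, and multiplication by $f$ is bounded.)
- $g\perp fR$. (We have $L_A=H^2\oplus R$, and $g\perp fH^2$ already.)
- $g\perp P_+(fR)$. (Because $g\in H^2$.)

Moreover $P_+(fR)\subset\mathcal H$: for $r\in R$ and $h\in H^2$, $\langle P_+(fr),fh\rangle=\langle fr,fh\rangle=\langle r,h\rangle=0$, using $|f|=1$ a.e. Hence $\mathcal H\ominus\mathcal M=\overline{P_+(fR)}$.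

Let $k\notin A$. The space $R$ consists of the functions whose exponents have $\alpha_l\ge0$ for all $l\notin A$ and $\alpha_j<0$ for some $j\in A$. So $z_kR\subset R$. Also $fR\subset L_A$, since $f$ has only nonnegative exponents. On $L_A$ the projection $P_+$ only discards terms with a negative exponent at some index in $A$, so it commutes with multiplication by $z_k$. Thus $z_kP_+(fr)=P_+(f\,z_kr)\in P_+(fR)$, and the closure $\mathcal H\ominus\mathcal M$ is $z_k$-invariant. By Lemma 3 its kernel is $A^c$-contractive, and
$$K_f=k_{\mathcal M}+k_{\mathcal H\ominus\mathcal M}$$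
is the required decomposition.

As a check, take $d=2$, $A=\{1\}$, $f=z_1z_2$. Then $\mathcal H$ is spanned by the monomials $z_1^n$ and $z_2^n$, $n\ge0$. The space $\mathcal M$ is spanned by $z_1^n$, $n\ge0$, since $z_1z_2^n\notin\mathcal H$ for $n\ge1$. On the other side, $f\cdot z_1^{-m}z_2^n=z_1^{1-m}z_2^{n+1}$ with $m\ge1$ survives $P_+$ only for $m=1$, so $\mathcal H\ominus\mathcal M$ is spanned by $z_2^n$, $n\ge1$. With $a=z_1\bar\zeta_1$, $b=z_2\bar\zeta_2$ this is $K_f=\frac1{1-a}+\frac b{1-b}$, the decomposition of Section 3 with the two variables exchanged.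

**Step 2: decompositions pass to pointwise limits.** This step will reduce the general case to inner functions. Suppose Schur functions $f_n\to f$ pointwise on $\mathbb D^d$ and $K_{f_n}=\Delta^{(n)}+\Delta'^{(n)}$ with $\Delta^{(n)}\ge0$ $A$-contractive and $\Delta'^{(n)}\ge0$ $A^c$-contractive. By positivity of $2\times2$ matrices and $\Delta^{(n)}\le K_{f_n}$,
$$|\Delta^{(n)}(z,\zeta)|^2\le\Delta^{(n)}(z,z)\Delta^{(n)}(\zeta,\zeta)\le K_{f_n}(z,z)K_{f_n}(\zeta,\zeta)\le s(z,z)s(\zeta,\zeta),$$
and the same holds for $\Delta'^{(n)}$. So all these kernels lie in a product of closed disks indexed by $\mathbb D^d\times\mathbb D^d$, which is compact by Tychonoff's theorem, and a subnet of the pairs converges pointwise. Positivity, contractivity and the sum identity are preserved in the limit, and $K_{f_n}\to K_f$. So $f$ has such a decomposition.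

**Step 3: polynomials with sup-norm less than $1$.** This step approximates such polynomials by inner functions. Let $f$ be a polynomial with $\sup_{\mathbb D^d}|f|<1$, let $N$ be at least its degree in every variable, and put $z^N=\prod_jz_j^N$ and
$$\tilde f(z)=z^N\overline{f(1/\bar z)}=\sum_\alpha\overline{\hat f(\alpha)}\prod_jz_j^{N-\alpha_j},$$
where $1/\bar z$ is taken coordinatewise. This is a polynomial with $\tilde f=z^N\bar f$ on $\mathbb T^d$, so $|\tilde f|=|f|$ there, and by the maximum principle $\sup|\tilde f|<1$ on the closed polydisk. Hence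
$$F_N=\frac{f+z^N}{1+\tilde f}$$
is holomorphic on a neighborhood of the closed polydisk. On $\mathbb T^d$, $|f+z^N|=|1+\bar z^Nf|=|1+z^N\bar f|=|1+\tilde f|$. So $|F_N|=1$ on $\mathbb T^d$, and $F_N$ is inner. For fixed $z\in\mathbb D^d$, as $N\to\infty$, $z^N\to0$ and each of the finitely many terms of $\tilde f(z)$ tends to $0$, so $F_N(z)\to f(z)$. By Steps 1 and 2, $f$ has a decomposition.

**Step 4: general Schur functions.** This step removes the last restriction. Let $f$ be a Schur function. The dilate $f((1-\frac1n)z)$ is holomorphic on a neighborhood of the closed polydisk, so a Taylor polynomial $p_n$ approximates it there within $\frac1n$. Then $q_n=p_n/(1+\frac2n)$ has sup-norm at most $(1+\frac1n)/(1+\frac2n)<1$, and $q_n\to f$ pointwise on $\mathbb D^d$. By Steps 3 and 2, $f$ has a decomposition. This proves (a). $\square$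

### The classification for $d\le3$

*Proof of (c).* "If" is (a). Conversely, suppose that $\mathcal S$ is nonempty, does not contain $\varnothing$, and does not contain two disjoint sets. So its members are nonempty and pairwise intersecting, and we must fit $\mathcal S$ into one of the cases of (b). If some singleton $\{i\}$ belongs to $\mathcal S$, then every member meets $\{i\}$, so all members contain $i$, and (b) applies. Otherwise all members have at least two elements. For $d=3$ each then contains at least two of $1,2,3$, and (b) applies. For $d=2$ the only member is $\{1,2\}$, and $1$ is a common element. For $d=1$ a nonempty member is $\{1\}$, a singleton, which was already covered. $\square$
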